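# Two irreducible denominators and the moment property

## 1. Three punctures in each coordinate plane

Let $d\ge 1$, and let $f_1,\dots,f_m\in\mathbb C[z_1,\dots,z_d]$ be nonconstant. Write $\overline f$ for the polynomial in $\overline{z_1},\dots,\overline{z_d}$ obtained from $f$ by conjugating the coefficients, and consider
$$A:=\mathbb C[z_1,\dots,z_d,\overline{z_1},\dots,\overline{z_d},f_1^{-1},\dots,f_m^{-1},(\overline{f_1})^{-1},\dots,(\overline{f_m})^{-1}]\tag{1}$$
with the involution determined by $z_j^*=\overline{z_j}$. Its elements are functions on $X=\{z\in\mathbb C^d: f_j(z)\ne0,\ j=1,\dots,m\}$.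

**Definition (moment property).** A linear functional $L$ on $A$ is *positive* if $L(a^*a)\ge0$ for all $a\in A$. It is a *moment functional* if there is a positive Radon measure $\mu$ on $X$ such that every $a\in A$ is $\mu$-integrable and $L(a)=\int_X a\,d\mu$. The algebra $A$ has the *moment property* if every positive linear functional on $A$ is a moment functional.

Integrals of $a^*a=|a|^2$ are nonnegative, so moment functionals are positive. The moment property says that the converse holds. Enlarging the list of denominators makes positivity a stronger requirement, so one can hope to force the moment property by allowing enough denominators. Here is a case where this is easy.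

**Proposition 1.** Let $d\ge1$. For each $j=1,\dots,d$ let $c_{j1},c_{j2},c_{j3}\in\mathbb C$ be three points not on a real line. Then the algebra (1) with the $3d$ denominators $z_j-c_{ji}$ has the moment property.

The picture behind it is this. If $z\neq c$, then $(z-c)/\overline{(z-c)}$ is a number $\eta^2$ of modulus one, and it tells us exactly the line $c+\eta\mathbb R$ through $c$ on which $z$ lies. Suppose we know these lines for three non-collinear points $c$. The three lines are not all parallel: parallel lines through the common point $z$ coincide, and then the points $c$ would be collinear. So two of the lines are different, and $z$ is their intersection. In other words, three *bounded* functions determine the unbounded function $z$. To turn this into a proof we need a setting that includes quotients.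

**Definition ($*$-algebras and characters).** A *$*$-algebra* is here a finitely generated commutative unital complex $*$-algebra $\mathcal A$, possibly $\{0\}$. Its *character set* $\hat{\mathcal A}$ is the set of unital $*$-homomorphisms $\chi:\mathcal A\to\mathbb C$. Finitely many Hermitian generators identify it with a closed subset of some $\mathbb R^N$. We write $a(\chi)=\chi(a)$, and $\mathcal A_h$ for the real algebra of Hermitian elements. We say that $\mathcal A$ has *(MP)* if every positive functional on $\mathcal A$ is $\int\cdot\,d\mu$ for a positive Radon measure $\mu$ on $\hat{\mathcal A}$. A *scalar* is an element of $\mathbb C1$; if $x=s1$, then $x^*=\bar s1$.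

For $A$ as in (1), a character is determined by the point $(\chi(z_1),\dots,\chi(z_d))$. This point lies in $X$ because $f_j$ is invertible, and every point of $X$ occurs. So $\hat A=X$, and (MP) is the moment property.

A nonzero algebra may have no characters. In $\mathcal A=\mathbb C[z,\overline z]/(z\overline z+1)$ a character would satisfy $|\chi(z)|^2=-1$. Here a positive $L$ has $0\le L(z^*z)=-L(1)\le0$, so $L(1)=0$. By Cauchy–Schwarz $L=0$, which is represented by the zero measure, so this algebra has (MP).

We use freely that a positive $L$ satisfies $L(a^*)=\overline{L(a)}$ and the Cauchy–Schwarz inequality $|L(a^*c)|^2\le L(a^*a)L(c^*c)$. The algebras $\{0\}$ and $\mathbb C1$ have (MP): on $\mathbb C1$ a positive functional is $L(1)\ge0$ times the only character.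

**Quotient rule.** If $\mathcal A$ has (MP) and $J$ is a $*$-ideal, then $\mathcal A/J$ has (MP). Pull a positive functional on $\mathcal A/J$ back to $\mathcal A$; the pullback is positive, so it is represented by some $\mu$ on $\hat{\mathcal A}$. For $b\in J$ we get $\int|b|^2d\mu=0$, so $b=0$ $\mu$-almost everywhere. Since $J$ is generated by finitely many elements, $\mu$ is concentrated on $\{\chi:\chi|_J=0\}=\widehat{\mathcal A/J}$.

The analytic input is a version of Schmüdgen's fibre theorem. It says that bounded elements may be treated as constants. Its proof is given in Section 2.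

**Lemma 1 (fibre lemma).** Let $b_1,\dots,b_k\in\mathcal A$ be bounded on $\hat{\mathcal A}$. If for every $\beta\in\mathbb C^k$ the quotient of $\mathcal A$ by the ideal generated by all $b_j-\beta_j,\ b_j^*-\bar\beta_j$ has (MP), then $\mathcal A$ has (MP).

The hypothesis concerns the quotient *algebra*, not only its characters, so the argument with the lines has to be carried out with equations in the algebra.

**Lemma 2 (pinning).** Let $x\in\mathcal A$ and let $c_1,c_2,c_3\in\mathbb C$ be not on a real line, with all $x-c_j$ invertible in $\mathcal A$. If $\mathcal A/(x-s,x^*-\bar s)$ has (MP) for all $s\in\mathbb C$, then $\mathcal A$ has (MP).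

*Proof.* With $x-c_j$ its adjoint is also invertible. Put $v_j=(x-c_j)\bigl((x-c_j)^*\bigr)^{-1}$. Then $v_jv_j^*=1$, so $|v_j(\chi)|=1$ for all characters, and Lemma 1 applies to $v_1,v_2,v_3$. Let $\mathcal A_\zeta$ be the fibre given by $v_j=\zeta_j$, $v_j^*=\bar\zeta_j$. We may assume $\mathcal A_\zeta\ne0$. Then $v_jv_j^*=1$ gives $|\zeta_j|=1$, and in $\mathcal A_\zeta$
$$x-c_j=\zeta_j(x^*-\bar c_j),\qquad j=1,2,3.\tag{2}$$

Suppose $\zeta_1=\zeta_2=\zeta_3=\eta^2$. Subtracting two of the equations (2) gives $c_k-c_j=\eta^2\,\overline{(c_k-c_j)}$. Multiply by $\eta^{-1}$. Since $|\eta|=1$, the right side becomes $\eta\,\overline{(c_k-c_j)}=\overline{\eta^{-1}(c_k-c_j)}$. So $\eta^{-1}(c_k-c_j)$ is real for all $j,k$, and the $c_j$ lie on a line with direction $\eta$, a contradiction.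

So $\zeta_j\ne\zeta_k$ for some $j,k$. Subtracting those two equations (2) gives
$$(\zeta_j-\zeta_k)x^*=c_k-c_j+\zeta_j\bar c_j-\zeta_k\bar c_k .$$
Hence $x^*$ is a scalar, say $x=s$, $x^*=\bar s$ in $\mathcal A_\zeta$. Then $\mathcal A_\zeta$ is a quotient of $\mathcal A/(x-s,x^*-\bar s)$ and has (MP) by the quotient rule. $\square$

We say that $x$ *can be pinned* in $\mathcal A$ if $x-c_1,x-c_2,x-c_3$ are invertible for some three points not on a real line. By Lemma 2 it then suffices to prove (MP) for the quotients in which $x$ is a scalar.

*Proof of Proposition 1.* In $A$ the element $z_1$ can be pinned, so pass to the quotients in which $z_1$ is a scalar. Invertibility survives in quotients, so $z_2$ can be pinned there, and so on. In the end all $z_j$ are scalars. The inverses of the denominators are then scalars as well, unless some denominator has become $0$, in which case the algebra is $\{0\}$. So we arrive at $\mathbb C1$ or $\{0\}$, which have (MP). $\square$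

**What changes with fewer denominators.** Bisgaard's theorem says that for $d=1$ the single denominator $f_1=z$ suffices: $\mathbb C[z,\overline z,z^{-1},\overline z^{-1}]$ has the moment property. More generally, for $d\ge2$ the moment property is known for the $m=3d-2$ denominators
$$z_j+u_j,\quad z_j+v_j,\quad z_j+w_j\quad(1\le j\le d-1),\qquad z_d,$$
where for each $j$ the numbers $u_j,v_j,w_j$ do not lie on a real line. The following question is posed by Claus Scheiderer and Konrad Schmüdgen in "Moment property and positivity for some algebras of fractions", arXiv:2408.07390 (2024): given $d\ge2$, are there $m<3d-2$ irreducible polynomials for which $A$ has the moment property? We shall prove the following.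

**Theorem C.** Let $d\ge2$ and $m\ge1$. There exist irreducible $f_1,\dots,f_m\in\mathbb C[z_1,\dots,z_d]$ such that $A$ in (1) has the moment property if and only if $m\ge2$. In particular such polynomials exist for every $m$ with $2\le m<3d-2$, a nonempty range for each $d\ge2$. The minimal number is $m=2$, independently of $d$.

From now on $d\ge2$, except in Section 2 where $d$ plays no role.

## 2. Disintegrating a positive functional along a bounded element

We recall **Haviland's theorem**: a positive $L$ on $\mathcal A$ has a representing measure on $\hat{\mathcal A}$ if and only if $L(a)\ge0$ for all $a\in\mathcal A_h$ with $a\ge0$ on $\hat{\mathcal A}$. If $\hat{\mathcal A}=\emptyset$, the condition includes $L(-1)\ge0$, so $L(1)=0$ and $L=0$.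

We also recall the **Krivine–Stengle Positivstellensatz** in the form needed here. Let $T=\sum\mathcal A_h^2$ be the set of sums of squares in the finitely generated real algebra $\mathcal A_h$. If $y\in\mathcal A_h$ is strictly positive on $\hat{\mathcal A}$, there are $\sigma,\tau\in T$ with $\sigma y=1+\tau$.

*Proof of Lemma 1.*

**Reduction to one Hermitian element.** The ideal generated by $b_j-\beta_j$ and $b_j^*-\bar\beta_j$ is also generated by the real and imaginary parts of $b_j$ minus those of $\beta_j$. So we may assume that all $b_j$ are Hermitian and all $\beta_j$ real. Suppose the case $k=1$ is known. By induction on $k$, each $\mathcal A/(b_1-\beta_1)$ has (MP): its character set is contained in $\hat{\mathcal A}$, so $b_2,\dots,b_k$ are still bounded there, and its fibres are fibres of $\mathcal A$. Now the case $k=1$ with $b_1$ gives (MP) for $\mathcal A$. So let $k=1$, $b=b^*$, and $|b|<C$ on $\hat{\mathcal A}$ with $C>0$. Put $\mathcal A_\lambda=\mathcal A/(b-\lambda)$ for $\lambda\in\mathbb R$, and let $L$ be positive on $\mathcal A$.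

**Step (a): boundedness on characters becomes boundedness for $L$.** We claim
$$L(a^*ab^2)\le C^2L(a^*a)\qquad\text{for all }a\in\mathcal A.\tag{3}$$
By the Positivstellensatz there are $\sigma,\tau\in T$ with $\sigma(C^2-b^2)=1+\tau$. Then
$$C^{2n}\sigma-b^{2n}\sigma=\sum_{l=0}^{n-1}C^{2(n-1-l)}b^{2l}(C^2-b^2)\sigma\in T,\qquad C^2\sigma-1=b^2\sigma+\tau\in T,$$
and therefore
$$C^{2n+2}\sigma-b^{2n}=C^2(C^{2n}\sigma-b^{2n}\sigma)+b^{2n}(C^2\sigma-1)\in T.$$
For $y\in\mathcal A_h$ we have $a^*ay^2=(ay)^*(ay)$, so $L(a^*a\,\cdot)$ is nonnegative on $T$. Hence $\gamma_n:=L(a^*ab^{2n})$ satisfies $0\le\gamma_n\le C^{2n}M$ with $M=C^2L(a^*a\sigma)$. So $\gamma_n$ grows at most geometrically with the right ratio, but with an uncontrolled constant $M$. Cauchy–Schwarz removes the constant. Since $\gamma_n^2\le\gamma_0\gamma_{2n}$, induction on $j$ gives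
$$\gamma_1^{2^j}\le\gamma_0^{2^j-1}\gamma_{2^j}\le\gamma_0^{2^j-1}C^{2\cdot2^j}M .$$
If $\gamma_0=0$ or $M=0$, then $\gamma_1=0$ and (3) holds. Otherwise take $2^j$-th roots and let $j\to\infty$ to obtain $\gamma_1\le C^2\gamma_0$.

**Step (b): densities.** We show that $L$ is an integral over the values of $b$. Let $I=[-C,C]$. A real polynomial $g\ge0$ on $I$ has the form $g=\sigma_0+(C^2-T^2)\sigma_1$ with sums of squares $\sigma_0,\sigma_1$ of polynomials (a textbook fact). By positivity of $L$ and by (3), applied to $a\,y(b)$ with the polynomials $y$ occurring in $\sigma_1$, we get $L(a^*ag(b))\ge0$. So $g\mapsto L(a^*ag(b))$ is nonnegative on polynomials that are nonnegative on $I$. In particular it is bounded by $L(a^*a)\max_I|g|$, and by the theorems of Weierstrass and Riesz there is a unique finite positive measure $\nu_a$ on $I$ with $L(a^*ag(b))=\int g\,d\nu_a$ for all polynomials $g$.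

From $a=\frac14\sum_{k=0}^3i^k(a+i^k)^*(a+i^k)$ we obtain for each $a\in\mathcal A$ a complex measure $\nu^a=\frac14\sum_ki^k\nu_{a+i^k}$ with $L(ag(b))=\int g\,d\nu^a$. It is unique, again by Weierstrass and Riesz. By uniqueness it is linear in $a$, and $\nu^{a^*a}=\nu_a\ge0$. Put $\nu=\nu^1$. For complex polynomials $g$, Cauchy–Schwarz gives
$$|L(ag(b))|^2\le L(aa^*)\int|g|^2\,d\nu .$$
Polynomials are dense in $L^2(\nu)$, so there is $\theta_a\in L^2(\nu)$ with $\int g\,d\nu^a=\int g\,\theta_a\,d\nu$ for all $g$, that is, $d\nu^a=\theta_a\,d\nu$. The function $\theta_a$ is linear in $a$ up to null sets, and $\theta_{a^*a}\ge0$ $\nu$-a.e. From $L(ba\,g(b))=\int\lambda g(\lambda)\,d\nu^a(\lambda)$ we see that $\theta_{ba}(\lambda)=\lambda\theta_a(\lambda)$ $\nu$-a.e.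

**Step (c): functionals on the fibres.** The algebra $\mathcal A$ has a countable basis $(e_n)$. Fix Borel representatives of the $\theta_{e_n}$ and define linear functionals by $L_\lambda(\sum c_ne_n)=\sum c_n\theta_{e_n}(\lambda)$. For each fixed $a$ we have $L_\lambda(a)=\theta_a(\lambda)$ for a.e. $\lambda$. Discarding countably many null sets, for a.e. $\lambda$ the following holds. First, $L_\lambda(a^*a)\ge0$ for all $\mathbb Q(i)$-combinations $a$ of the $e_n$. Since $L_\lambda(a^*a)$ depends continuously on the coefficients of $a$ in each finite-dimensional subspace, it then holds for all $a\in\mathcal A$. Secondly, $L_\lambda(be_n)=\lambda L_\lambda(e_n)$ for all $n$, so $L_\lambda$ vanishes on $(b-\lambda)\mathcal A$. So for a.e. $\lambda$, $L_\lambda$ induces a positive functional on $\mathcal A_\lambda$.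

**Step (d): back to $\mathcal A$.** Let $a=a^*\ge0$ on $\hat{\mathcal A}$. Since $\mathcal A_\lambda$ has (MP) and $\widehat{\mathcal A_\lambda}\subset\hat{\mathcal A}$, we have $L_\lambda(a)\ge0$ for a.e. $\lambda$. Hence $L(a)=\int\theta_a\,d\nu=\int L_\lambda(a)\,d\nu(\lambda)\ge0$, and Haviland's theorem finishes the proof. $\square$

## 3. Coordinate denominators leave free real variables

With few denominators, the obvious attempt is to run the proof of Proposition 1 with the units $f_j(f_j^*)^{-1}$ that we have. Take $d=2$ and $f_1=z_1$, $f_2=z_2$. Fixing $f_j(f_j^*)^{-1}=\zeta_j=\varepsilon_j^2$ says only that $\varepsilon_j^{-1}z_j$ is Hermitian. Two free real variables remain. This is fatal, and we prove it now, because the same argument, made stronger, will give the lower bound in Theorem C.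

**Lemma 3 (separation).** Let $B$ be a real commutative algebra that is the union of finite-dimensional subspaces $E_1\subset E_2\subset\cdots$, and let $T=\sum B^2$. Suppose that $T\cap E_k$ is closed in $E_k$ for all $k$. If $c\in B\setminus T$, there is a linear $L:B\to\mathbb R$ with $L\ge0$ on $T$ and $L(c)<0$.

*Proof.* Let $c\in E_{k_0}$. For $k\ge k_0$ we choose inductively compact convex symmetric neighborhoods $K_k$ of $0$ in $E_k$ with $K_k\subset K_{k+1}$ and $(c+K_k)\cap T=\emptyset$. For $k=k_0$ take a small closed ball. Given $K_k$, the set $c+K_k$ is compact and disjoint from the closed set $T\cap E_{k+1}$, so it has positive distance from it in $E_{k+1}$. Put $K_{k+1}=K_k+B_{k+1}$ with a sufficiently small closed ball $B_{k+1}\subset E_{k+1}$ around $0$.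

Then $K=\bigcup_kK_k$ is convex, symmetric and absorbing, and $(c+K)\cap T=\emptyset$. By the algebraic Hahn–Banach theorem there is a linear $L\ne0$ with $L(c+u)\le L(\tau)$ for all $u\in K$, $\tau\in T$. Since $T$ is a cone, $L$ is nonnegative on $T$, because otherwise $L$ would be unbounded below on $T$; and $\inf_TL=0$. So $L(c+u)\le0$ for all $u\in K$. As $L\ne0$ and $K$ is absorbing and symmetric, some $u\in K$ has $L(u)>0$, and $L(c)<L(c+u)\le0$. $\square$

**The Motzkin form.** Let $M(X,Y,Z)=X^4Y^2+X^2Y^4-3X^2Y^2Z^2+Z^6$. It is nonnegative on $\mathbb R^3$ by the inequality between arithmetic and geometric means of $X^4Y^2,\ X^2Y^4,\ Z^6$. It is not a sum of squares of forms. Suppose $M=\sum q_i^2$ with cubic forms $q_i$. Comparing coefficients of $X^6$ and $Y^6$, no $q_i$ contains $X^3$ or $Y^3$. Then the coefficient of $X^4Z^2$ is the sum of the squares of the coefficients of $X^2Z$, and it is $0$; the same holds with $Y$ in place of $X$. So $X^2Z$ and $Y^2Z$ do not occur. Then the coefficients of $X^2Z^4$ and $Y^2Z^4$ show that $XZ^2$ and $YZ^2$ do not occur. Each $q_i$ is a combination of $X^2Y,XY^2,XYZ,Z^3$,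 so the coefficient of $X^2Y^2Z^2$ in $\sum q_i^2$ is the sum of the squares of the coefficients of $XYZ$. It cannot be $-3$.

**Example 1.** For $d=2$, $f_1=z_1$, $f_2=z_2$ the algebra $A$ does not have the moment property.

By the quotient rule it suffices to look at the quotient by $z_1-\overline{z_1}$ and $z_2-\overline{z_2}$, which is $B\otimes\mathbb C$ with $B=\mathbb R[t_1,t_2]_g$, $g=t_1t_2$. Let $T=\sum B^2$, let $W_N$ be the space of polynomials in $t_1,t_2$ of degree at most $N$, and let $Q_N$ be the set of sums of squares of elements of $W_N$.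

First, $T\cap W_{2N}=Q_N$. If $e\in W_{2N}$ lies in $T$, then $g^{2k}e=\sum a_i^2$ with polynomials $a_i$ and some $k\ge0$. If $k\ge1$, all $a_i$ vanish on the lines $t_1=0$ and $t_2=0$, so they are divisible by $t_1t_2$, and we cancel $g^2$. Repeating, $e=\sum a_i^2$ with polynomials $a_i$. The squares of the leading forms cannot cancel, so $\deg a_i\le N$.

Secondly, $Q_N$ is closed in $W_{2N}$. By Carathéodory it is the image of the map $(a_i)\mapsto\sum a_i^2$ on $W_N^{D}$, $D=\dim W_{2N}$. This map is continuous, homogeneous of degree two and vanishes only at $0$, so it is proper.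

Now let $E_k=g^{-2k}W_{6k}$. These spaces increase, as $g^2$ has degree $4\le6$. They exhaust $B$: if $w\in W_r$, then $g^{-l}w=g^{-2k}g^{2k-l}w$ with $\deg(g^{2k-l}w)\le4k-2l+r\le6k$ for large $k$. Multiplication by $g^{2k}$ preserves $T$, so $T\cap E_k=g^{-2k}Q_{3k}$ is closed. Finally $c=M(t_1,t_2,1)\ge0$ is not in $T$. Otherwise $c\in T\cap W_6=Q_3$, and homogenizing would write $M$ as a sum of squares of forms. Lemma 3 gives $L$ with $L\ge0$ on $T$ and $L(c)<0$. Its complex-linear extension is positive, because $(u+iv)^*(u+iv)=u^2+v^2$ for $u,v\in B$. It has no representing measure, because $c\ge0$ on the characters.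

So two units $f_j(f_j^*)^{-1}$ are not enough by themselves. Fixing them imposes two real equations on $\mathbb C^d=\mathbb R^{2d}$. Whatever we do, further bounded elements must appear *on the fibre*. We build them in two stages. Section 4 constructs a polynomial $p$ such that "$p$ is a scalar" already implies (MP). Section 5 constructs two denominators that force $p$ to be a scalar.

## 4. One polynomial that controls all coordinates

**Definition ($z$-algebra).** A *$z$-algebra* is a $*$-algebra with elements $z_1,\dots,z_d$ that is generated as a $*$-algebra by the $z_j$ and inverses of finitely many elements that are polynomials in $z_1,\dots,z_d$.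

Examples are $A$ in (1) and every quotient of a $z$-algebra by a $*$-ideal. For instance, for $d=2$ the quotient of $\mathbb C[z_1,z_2,\overline{z_1},\overline{z_2},z_1^{-1},\overline{z_1}^{\,-1}]$ by $z_1-\overline{z_1}$ is one. If all $z_j$ are scalars, a $z$-algebra is $\mathbb C1$ or $\{0\}$, and so has (MP).

We look for $p\in\mathbb C[z]$ such that every $z$-algebra in which $p$ is a scalar has (MP). Try $p=\prod_j(z_j^3-1)$ and let $\omega=e^{2\pi i/3}$. If $p=s\ne0$, all factors $z_j-\omega^i$ are invertible, the cube roots of unity are not on a real line, and we pin all $z_j$ as in Proposition 1. But if $p=0$, nothing is invertible, and $z_1=1$ with $z_2,\dots,z_d$ free is allowed. So the value $0$ is the problem. The remedy is to use several products that have no common zero, and to link them by a polynomial $H$ that can be analyzed at every value, including $0$: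
$$H(a,y):=(a^3-1)\bigl(1+(a^3-2)y\bigr).\tag{4}$$
Expanding, $H(a,y)-1=(a^3-2)+(a^3-1)(a^3-2)y$, so
$$H(a,y)-1=(a^3-2)\bigl(1+(a^3-1)y\bigr).\tag{5}$$

**(6)** *If $H(a,y)=s$ is a scalar in $\mathcal A$, then $a$ can be pinned.* If $s\ne0$, then (4) shows that $a^3-1$ is invertible. If $s=0$, then (5) reads $(a^3-2)(1+(a^3-1)y)=-1$, so $a^3-2$ is invertible. In either case $a-c$ is invertible for the three cube roots $c$ of a nonzero number, and these are not on a real line.

Moreover $H(0,y)=2y-1$: if $a$ is pinned to the bad value $0$, the information "$H(a,y)$ is a scalar" is passed on to $y$. So we put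
$$a_k:=\prod_{j=1}^d(z_j^3-k^3)\ (1\le k\le d+1),\qquad h_1:=a_1,\quad h_{k+1}:=H(a_{k+1},h_k)\ (1\le k\le d),\qquad p:=h_{d+1}.\tag{7}$$
For $d=2$ this is $p=H(a_3,H(a_2,a_1))$ with $a_k=(z_1^3-k^3)(z_2^3-k^3)$.

**Lemma 4.** Every $z$-algebra in which $p=h_{d+1}$ is a scalar has (MP).

*Proof.* **No common zero.** At a common zero of $a_1,\dots,a_{d+1}$, each of the $d+1$ values $k$ has an index $j\le d$ with $z_j^3=k^3$. By the pigeonhole principle one $j$ serves two integers $1\le k<l$, and $k^3=l^3$ is impossible. By the Nullstellensatz $1=\sum_kg_ka_k$ with $g_k\in\mathbb C[z]$.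

**Induction.** We prove for $k=1,\dots,d+1$:

($C_k$) *a $z$-algebra $\mathcal A$ in which $h_k$ is a scalar and $a_l=0$ for $k<l\le d+1$ has (MP).*

The statement $C_{d+1}$ has no condition on the $a_l$ and is the lemma.

*$C_1$.* Here $a_1=h_1=s$ and $a_2=\dots=a_{d+1}=0$. If $s=0$, then $1=\sum g_ka_k=0$ in $\mathcal A$, so $\mathcal A=0$. If $s\ne0$, all $z_j-\omega^i$ are invertible, since they are factors of $a_1$. Pin $z_1,\dots,z_d$ successively; the remaining algebras are $\mathbb C1$ or $\{0\}$.

*$C_k\Rightarrow C_{k+1}$.* Let $h_{k+1}=H(a_{k+1},h_k)=s$ be a scalar and $a_l=0$ for $l>k+1$. By (6), $a_{k+1}$ can be pinned, so we may pass to quotients with $a_{k+1}=\tau$ a scalar. If $\tau\ne0$, all factors $z_j-(k+1)\omega^i$ of $a_{k+1}$ are invertible, and we pin all $z_j$ as before. If $\tau=0$, then $s=H(0,h_k)=2h_k-1$, so $h_k$ is a scalar, and now $a_l=0$ for all $l>k$. Apply $C_k$. $\square$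

## 5. Two denominators that force $p$ to be a scalar

**Polynomials in $p$ alone.** If $c_1,c_2,c_3$ are not on a real line, then the three denominators $p-c_1,p-c_2,p-c_3$ give the moment property: Lemma 2 pins $p$ and Lemma 4 does the rest. (Irreducibility of these polynomials is not claimed here.) With two denominators one could take $f_1=p$ and $f_2=R(p)$ for a suitable polynomial $R$ of one variable. On a fibre, $t=\varepsilon_1^{-1}p$ and $s=\varepsilon_2^{-1}R(\varepsilon_1t)$ are Hermitian with $|\varepsilon_j|=1$. If $\varepsilon_2^{-1}R(\varepsilon_1T)$ has a nonreal coefficient at some positive power of $T$, then $t$ satisfies a nonconstant real polynomial equation, so it is bounded. By Lemma 1 we may take $t$, and hence $p$, to be a scalar.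

Which $R$ has this property for all unimodular $\varepsilon_1,\varepsilon_2$? The polynomial $T^2$ does not ($\varepsilon_1=\varepsilon_2=1$), nor does $T^2+T^3$. But
$$R(T):=T^2+T^3+iT^4\tag{8}$$
does. The coefficients of $\varepsilon_2^{-1}R(\varepsilon_1T)$ are $\varepsilon_1^2/\varepsilon_2,\ \varepsilon_1^3/\varepsilon_2,\ i\varepsilon_1^4/\varepsilon_2$. If the first two are real, so is their quotient $\varepsilon_1$, hence $\varepsilon_1=\pm1$. Then $1/\varepsilon_2$ is real, $\varepsilon_2=\pm1$, and the third coefficient is $\pm i$.

Here the approach stops. If $\deg R\ge2$, then $R(p)$ is a product of nonconstant factors, hence reducible. If $f_1,f_2$ are irreducible polynomials in $p$, they are $p-c_1$ and $p-c_2$ up to constants, and two points always lie on a real line. Theorem B in Section 7 shows that this never works.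

**Adding a linear term.** To make $R(f_1)$ irreducible we disturb it by $\lambda p+\kappa$. Then $t$ is no longer algebraic over the scalars on the fibre, but we keep a growth bound of $f_1$ against $p$. This bound becomes useful if $f_1$ is tied to $p$ by a second relation, and for that we use $H$ once more. For $r,\mu,\lambda,\kappa\in\mathbb C$ with $\mu,\lambda\ne0$ put
$$f_1:=r+H(p,\mu z_1),\qquad f_2:=R(f_1)+\lambda p+\kappa.\tag{9}$$

**Theorem A.** Let $d\ge2$.
(i) $r,\mu,\lambda,\kappa$ (with $\mu,\lambda\ne0$) can be chosen such that $f_1,f_2$ are irreducible.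
(ii) For all $r,\mu,\lambda,\kappa$ with $\mu,\lambda\ne0$, all $m\ge2$ and arbitrary nonconstant $f_3,\dots,f_m$, the algebra $A$ in (1) has the moment property.

That $f_1,f_2$ are nonconstant for all such parameters is seen in Section 6, where (i) is proved. We prove (ii) now.

*Proof of Theorem A(ii).* The algebra $A$ is a $z$-algebra. Write $q=f_1$ and $x=1+\mu(p^3-2)z_1$, so that by (4)
$$q=r+(p^3-1)x.\tag{10}$$

**Step 1: the first fibre and a growth bound.** Apply Lemma 1 to $v_j=f_j(f_j^*)^{-1}$, $j=1,2$, which have modulus one on characters. It suffices to show (MP) for each nonzero fibre $\mathcal A$, in which $f_j=\zeta_jf_j^*$ with $|\zeta_j|=1$. Choose $\varepsilon_j$ with $\varepsilon_j^2=\zeta_j$. Then $t:=\varepsilon_1^{-1}q$ is Hermitian, since $\varepsilon_1^{-1}q=\varepsilon_1q^*=(\varepsilon_1^{-1}q)^*$. In the same way $s:=\varepsilon_2^{-1}f_2$ is Hermitian, and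
$$s=\varepsilon_2^{-1}\bigl(R(\varepsilon_1t)+\lambda p+\kappa\bigr).\tag{11}$$
Let $\rho(T)=-\operatorname{Im}\bigl(\varepsilon_2^{-1}R(\varepsilon_1T)\bigr)\in\mathbb R[T]$, the imaginary parts being taken of the coefficients. Only the coefficients of $T^2,T^3,T^4$ can be nonzero, and by the computation after (8) not all of them vanish. So $\deg\rho\ge2$. At a character $s$ and $t$ are real, and the imaginary part of (11) is
$$\rho(t)=\operatorname{Im}\bigl(\varepsilon_2^{-1}(\lambda p+\kappa)\bigr)\quad\text{on }\hat{\mathcal A}.$$
Since $\rho$ is nonconstant, $|\rho(t)|\ge c|t|-C'$ for all real $t$ with constants $c>0$ and $C'$. The right side has modulus at most $|\lambda||p|+|\kappa|$. Hence for some constant $C_1$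
$$|q|=|t|\le C_1(1+|p|)\quad\text{on }\hat{\mathcal A}.\tag{12}$$

**Step 2: new bounded elements.** By (10), $x=(q-r)/(p^3-1)$ where $p^3\ne1$. For large $|p|$ this decays like $|p|^{-2}$ because of (12), but it gives no bound near the points where $p^3=1$. So we multiply $x$ by functions of $p$ and $p^*$ that vanish at the cube roots of unity and grow at most quadratically. No holomorphic polynomial can do this, but
$$S_1(w)=w^2-\bar w,\qquad S_3(w)=w\bar w-1$$
can: if $w^3=1$, then $|w|=1$ and $\bar w=w^{-1}=w^2$. There is a constant $C_2$ with
$$|S_k(w)|(1+|w|)\le C_2|w^3-1|\qquad(w\in\mathbb C,\ k=1,3).\tag{13}$$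
Indeed, the quotient of the two sides is continuous off the cube roots of unity. Near a cube root $\omega^i$ we have $|S_k(w)|\le C|w-\omega^i|$, as $S_k$ is smooth and vanishes there, while $|w^3-1|\ge c|w-\omega^i|$, as $\omega^i$ is a simple zero. At infinity the left side is $O(|w|^3)$.

Put $b_1:=x(p^2-p^*)$ and $b_3:=x(pp^*-1)$ in $\mathcal A$. At $\chi\in\hat{\mathcal A}$ with $p^3\ne1$, (10), (13) and (12) give
$$|b_k|=\frac{|q-r|\,|S_k(p)|}{|p^3-1|}\le\frac{C_2(|q|+|r|)}{1+|p|}\le C_3 .$$
If $p^3=1$ at $\chi$, then $S_k(p)=0$ and $b_k(\chi)=0$. So $b_1$ and $b_3$ are bounded on $\hat{\mathcal A}$. By Lemma 1 it suffices to show (MP) for each quotient $\mathcal A'$ of $\mathcal A$ by $b_k=\beta_k$, $b_k^*=\bar\beta_k$ $(k=1,3)$.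

**Step 3: a linear relation between $q$ and $p$.** The two functions were also chosen so that $wS_1(w)+S_3(w)=w^3-1$, that is, $p(p^2-p^*)+(pp^*-1)=p^3-1$. Multiplying by $x$ and using (10), we get in $\mathcal A'$
$$q-r=(p^3-1)x=p\,b_1+b_3=\beta_1p+\beta_3.\tag{14}$$

*Case $\beta_1\ne0$.* Now $p$ is a polynomial in $t$ after all: $p=\beta_1^{-1}(\varepsilon_1t-r-\beta_3)$. Inserting this in (11) gives $s=Q(t)$ with
$$Q(T)=\varepsilon_2^{-1}\bigl(R(\varepsilon_1T)+\lambda\beta_1^{-1}(\varepsilon_1T-r-\beta_3)+\kappa\bigr)\in\mathbb C[T].$$
As $s$ and $t$ are Hermitian, $Q(t)=\overline Q(t)$, so $(\operatorname{Im}Q)(t)=0$ in $\mathcal A'$. The new terms in $Q$ have degree at most $1$, so the coefficients of $T^2,T^3,T^4$ in $\operatorname{Im}Q$ are those of $-\rho$ and do not all vanish. (This is why $R$ has no linear term.) So $\operatorname{Im}Q$ is nonconstant, $t$ takes only finitely many values on $\widehat{\mathcal A'}$, and $t$ is bounded. By Lemma 1 it suffices to consider the quotients of $\mathcal A'$ in which $t$ is a scalar. There $p$ is a scalar, and Lemma 4 gives (MP).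

*Case $\beta_1=0$.* By (14) and (9), $H(p,\mu z_1)=q-r=\beta_3$ is a scalar. By (6), $p$ can be pinned. In the resulting quotients $p$ is a scalar, and Lemma 4 gives (MP).

So all $\mathcal A'$ have (MP), hence all fibres $\mathcal A$ and therefore $A$ have (MP). $\square$

## 6. Irreducibility of $f_1$ and $f_2$

We use **Bertini's theorem** (J.-P. Jouanolou, *Théorèmes de Bertini et applications*, Thm. 6.3), applied to a map $(u,v):\mathbb C^d\to\mathbb C^2$: if $u,v\in\mathbb C[z]$ are algebraically independent, then for $(\alpha,\beta,\gamma)$ in a nonempty Zariski-open subset of $\mathbb C^3$ the scheme $\{\alpha u+\beta v+\gamma=0\}$ is smooth and irreducible. That is, the nonconstant polynomial $\alpha u+\beta v+\gamma$ is irreducible.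

*Proof of Theorem A(i).*

**Step 1: $p$ depends on $z_2$.** Substitute $z_1=3$, $z_j=j+1$ for $3\le j\le d$, and $z_2=T$. The value $z_1=3$ makes $a_3$ vanish, and $z_j=j+1$ makes $a_{j+1}$ vanish, so $a_3=\dots=a_{d+1}=0$. On the other hand $a_1$ and $a_2$ become nonzero constants times $T^3-1$ and $T^3-8$, because the substituted values are all at least $3$. So $h_2=(a_2^3-1)(1+(a_2^3-2)a_1)$ has degree $9+9+3=21$ in $T$. For $k\ge2$ we have $h_{k+1}=H(0,h_k)=2h_k-1$, so $p$ also has degree $21$ in $T$.

**Step 2: algebraic independence.** By Step 1, $p\notin\mathbb C(z_1)$. As $\mathbb C(z_1)$ is algebraically closed in $\mathbb C(z_1,\dots,z_d)$, the elements $p$ and $z_1$ are algebraically independent. Put $u=p^3-1$ and $v=(p^3-1)(p^3-2)z_1$. Then $\mathbb C(p,v)=\mathbb C(p,z_1)$, and $p$ is algebraic over $\mathbb C(u)$, so $u,v$ are algebraically independent. By (4), $f_1=r+u+\mu v$. For every $\mu\ne0$ we can solve this for $z_1$, so $z_1\in\mathbb C(p,f_1)$. Hence $p,f_1$ are algebraically independent, and so are $p,R(f_1)$, because $f_1$ is algebraic over $\mathbb C(R(f_1))$. In particular $f_1$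 and $f_2=R(f_1)+\lambda p+\kappa$ are nonconstant for all parameters with $\mu,\lambda\ne0$.

**Step 3: two applications of Bertini.** Choose $\alpha,\beta\ne0$ and $\gamma$ with $\alpha u+\beta v+\gamma$ irreducible, and divide by $\alpha$. With $\mu=\beta/\alpha\ne0$ and $r=\gamma/\alpha$ the result is $f_1$. With this $f_1$ fixed, apply Bertini's theorem to $R(f_1)$ and $p$: there are $\alpha',\beta'\ne0$ and $\gamma'$ with $\alpha'R(f_1)+\beta'p+\gamma'$ irreducible. Dividing by $\alpha'$ gives $f_2$ with $\lambda=\beta'/\alpha'\ne0$ and $\kappa=\gamma'/\alpha'$. $\square$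

## 7. Shifts of one polynomial along a real line

**Theorem B.** Let $d\ge2$, $m\ge1$, $h\in\mathbb C[z_1,\dots,z_d]$, and let $c_1,\dots,c_m$ lie on a real line in $\mathbb C$ with all $h-c_j$ irreducible. Then the algebra $A$ for $f_j=h-c_j$ does not have the moment property. In particular $m=1$ never works for an irreducible $f_1$.

The last sentence is the case $h=f_1$, $c_1=0$. The proof follows Example 1: pass to a fibre where all denominators are Hermitian, show that sums of squares form closed sets in a filtration, and separate a nonnegative element by Lemma 3. The fibre is now a quotient by one equation $\psi=0$, and this creates two obstacles. First, cancelling denominators requires a division modulo $\psi$. Secondly, leading forms could cancel modulo $\psi$. In $\mathbb R[x,y]/(x^2+y^2-1)$, for example, $x^2+y^2$ has degree $0$. That algebra (complexified) even has (MP), by Lemma 1 applied to $x,y$, so for a general $\psi$ the plan must fail. It works here because $\psi$ is the imaginary part of a polynomial in $z$.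

*Proof.* **Set-up.** Write $c_j=a+\theta r_j$ with $\theta\ne0$ and $r_j\in\mathbb R$. Replacing $h$ by $(h-a)/\theta$ changes the $f_j$ only by constant factors, which does not change $A$. So we may assume $c_j\in\mathbb R$. Let $n=\deg h\ge1$, $z_j=x_j+iy_j$, $P=\mathbb R[x_1,\dots,x_d,y_1,\dots,y_d]$, so that $P\otimes\mathbb C=\mathbb C[z,\overline z]$. Put
$$t=\operatorname{Re}h,\quad\psi=\operatorname{Im}h,\quad S=P/(\psi),\quad g=\prod_j(t-c_j).$$
In $A/(h-\overline h)$ we have $h=\overline h=t$ and $f_j=\overline{f_j}=t-c_j$. Thus $A/(h-\overline h)=S_g\otimes\mathbb C$, with Hermitian part $S_g=S[g^{-1}]$.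

**Step 1: the leading form of $\psi$.** Let $\psi_n$ be the degree-$n$ part of $\psi$. We show:

**(15)** *Every $a\in P$ vanishing on $\{\psi_n=0\}\subset\mathbb R^{2d}$ is divisible by $\psi_n$.*

We have $\psi_n=\operatorname{Im}h_n$ with $h_n$ the leading form of $h$. It is nonzero, since a polynomial in $z$ with real values is constant and $n\ge1$. Let $\sigma$ be the rotation-invariant measure on the unit sphere of $\mathbb C^d$. The rotation $z\mapsto e^{i\varphi}z$ multiplies $h_n(z)z^\alpha\overline z^\beta$ by $e^{i\varphi(n+|\alpha|-|\beta|)}$. If $|\alpha|+|\beta|<n$, the exponent is not identically zero in $\varphi$, so $\int h_nz^\alpha\overline z^\beta\,d\sigma=0$. By conjugation the same holds for $\overline{h_n}$. Hence $\int\psi_nk\,d\sigma=0$ for every $k\in P$ of degree less than $n$.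

Suppose $\psi_n=g_0k$ with $g_0\ge0$ of positive degree. Factors of a form are forms, $\deg k<n$, and $g_0k^2=\psi_nk$ is a nonzero form that is nonnegative. So $0=\int\psi_nk\,d\sigma=\int g_0k^2\,d\sigma>0$, a contradiction. Taking for $g_0$ the square of an irreducible factor shows that $\psi_n$ is square-free. Taking for $g_0$ an irreducible factor, up to sign, shows that each irreducible factor takes both signs. By the sign-changing criterion (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Thm. 4.5.1) each irreducible factor generates the full vanishing ideal of its real zero set. If $a$ vanishes on $\{\psi_n=0\}$, it is divisible by each of these pairwise non-associate factors, hence by $\psi_n$.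

**Step 2: dividing by $t-c_j$.** Let $D_j=\{z:h(z)=c_j\}$. As $c_j$ is real, $D_j$ is the set where $\psi=0$ and $t=c_j$. We show:

**(16)** *If $e\in P$ vanishes on $D_j$, then $e\in(\psi,t-c_j)$.*

Write $e=E(z,\overline z)$ with $E\in\mathbb C[z,w]$, and let $\overline D_j=\{w:\overline{f_j}(w)=0\}$, which is the complex conjugate of $D_j$. Near a smooth point of $D_j$ let $u\mapsto\varphi(u)$ be a local holomorphic parametrization, defined on a ball around $0$ in $\mathbb C^{d-1}$. The function $E(\varphi(u),\overline{\varphi(\overline{u'})})$ is holomorphic in $(u,u')$. For $u'=\overline u$ it equals $e(\varphi(u))=0$. A holomorphic function vanishing on $\{u'=\overline u\}$ vanishes identically. So $E$ vanishes on a nonempty open subset of the irreducible variety $D_j\times\overline D_j$, and hence on all of it. The ideal $(f_j(z),\overline{f_j}(w))$ is prime, because $\mathbb C[D_j]\otimes\mathbb C[\overline D_j]$ is a domain, being the tensor product of two domains over $\mathbb C$; here irreducibility of $f_j$ enters. So $E$ lies in this ideal. Setting $w=\overline z$ gives $e=F\,f_j+G\,\overline{f_j}$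 with $F,G\in\mathbb C[z,\overline z]$. Since $f_j=(t-c_j)+i\psi$ and $\overline{f_j}=(t-c_j)-i\psi$, we get $e=(F+G)(t-c_j)+i(F-G)\psi$, and taking real parts proves (16).

**(17)** *$t-c_j$ is a non-zero-divisor in $S$; hence $S\subset S_g$.* A common factor of $t-c_j$ and $\psi$ in $\mathbb C[z,\overline z]$ divides $f_j(z)$ and $\overline{f_j}(\overline z)$. These involve disjoint sets of variables, so the common factor is constant. Thus $t-c_j$ and $\psi$ are coprime in the factorial ring $P$, and $(t-c_j)a\in(\psi)$ implies $a\in(\psi)$.

**Step 3: sums of squares do not lose degree.** Let $W_N\subset S$ be the image of the polynomials of degree at most $N$, $T=\sum S_g^2$, and $Q_N=\{\sum a_i^2:a_i\in W_N\}$. We show: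

**(18)** *$T\cap W_{2N}=Q_N$, and $\sum a_i^2=0$ in $S$ implies that all $a_i=0$.*

Clearly $Q_N\subset T\cap W_{2N}$. Let $e\in W_{2N}$ be a sum of squares in $S_g$. Then $g^{2k}e=\sum a_i^2$ with $a_i\in S$ and some $k\ge0$. If $k\ge1$, the left side vanishes on each $D_j$. Elements of $S$ are functions on $\{\psi=0\}\supset D_j$, so all $a_i$ vanish on $D_j$. By (16), $a_i=(t-c_j)a_i'$ in $S$, and by (17) we may cancel $(t-c_j)^2$. Repeating this until all factors of $g^{2k}$ are used up, we arrive at $e=\sum a_i^2$ with $a_i\in S$.

For $a\in S$ let $\deg a$ be the minimal degree of a representative in $P$. Put $M=\max\deg a_i$ and suppose that $M>N$, or that $e=0$ and some $a_i\ne0$. Take representatives $A_i$ of $a_i$ of minimal degree, and a representative $E$ of $e$ with $\deg E<2M$ in the first case and $E=0$ in the second. Then $\sum A_i^2-E=\psi G$ for some $G\in P$. The part of degree $2M$ on the left is $\sum_{\deg A_i=M}(A_i)_M^2$. It is nonzero, as a sum of squares of nonzero real forms, so it is the leading form of $\psi G$, that is, $\psi_n$ times the leading form of $G$. Hence each $(A_i)_M$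 vanishes on $\{\psi_n=0\}$. By (15), $(A_i)_M=\psi_nB_i$ with a form $B_i$. Then $A_i-\psi B_i$ represents $a_i$ and has smaller degree than $A_i$, a contradiction. So in the first situation $M\le N$ and $e\in Q_N$, and in the second all $a_i=0$.

**Step 4: closedness.** *$Q_N$ is closed in $W_{2N}$.* By Carathéodory, $Q_N$ is the image of $(a_i)\mapsto\sum_{i\le D}a_i^2$ on $W_N^D$ with $D=\dim W_{2N}$. This map is continuous, homogeneous of degree two, and vanishes only at $0$ by (18). Hence it is proper and its image is closed.

With $N_k=k(1+mn)$ put $E_k=g^{-2k}W_{2N_k}$. As $g^2$ has degree at most $2mn$ and $2N_k+2mn\le2N_{k+1}$, these subspaces increase. They exhaust $S_g$: for $w\in W_r$ we have $g^{-l}w=g^{-2k}g^{2k-l}w$ with $\deg(g^{2k-l}w)\le(2k-l)mn+r\le2N_k$ for large $k$. Since multiplication by $g^{\pm2k}$ preserves $T$, we get $T\cap E_k=g^{-2k}(T\cap W_{2N_k})=g^{-2k}Q_{N_k}$, which is closed in $E_k$. So Lemma 3 applies to $B=S_g$.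

**Step 5: a nonnegative $c\in P$ whose image in $S_g$ is not in $T$.** The nonconstant polynomial $h$ is surjective onto $\mathbb C$. It has finitely many critical values, because it is constant on each of the finitely many irreducible components of its critical set. So there is $\xi\in\mathbb C^d$ with $h(\xi)\in\mathbb R\setminus\{c_1,\dots,c_m\}$ and $dh(\xi)\ne0$. Then $\psi(\xi)=0$, $g(\xi)\ne0$, and $d\psi(\xi)=\operatorname{Im}dh(\xi)\ne0$, since a nonzero complex-linear form is not real-valued. The local ring $\mathcal O$ of $S$ at $\xi$, with maximal ideal $\mathfrak m$, is therefore regular of dimension $D=2d-1\ge3$, with residue field $\mathbb R$ and $\operatorname{gr}\mathcal O=\mathbb R[X_1,\dots,X_D]$. As $g$ is invertible in $\mathcal O$, there is a homomorphism $S_g\to\mathcal O$.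

Choose affine-linear $l_1,l_2,l_3\in P$ vanishing at $\xi$ with linearly independent differentials on $\ker d\psi(\xi)$, representing $X_1,X_2,X_3$. With the Motzkin form $M$ of Section 3 put $c=M(l_1,l_2,l_3)$. Then $c\ge0$ on $\mathbb R^{2d}$ and $c\in\mathfrak m^6$. Suppose $c=\sum a_i^2$ in $S_g$, hence in $\mathcal O$. If some $a_i\notin\mathfrak m^3$, let $\nu<3$ be the minimal order of the $a_i$. The sum of the squares of the leading forms of order $\nu$ is a nonzero real form of degree $2\nu<6$, which contradicts $c\in\mathfrak m^6$. So all $a_i\in\mathfrak m^3$, and comparing classes in $\mathfrak m^6/\mathfrak m^7$ gives $M(X_1,X_2,X_3)=\sum\bar a_i^2$ with cubic forms $\bar a_i$ in $X_1,\dots,X_D$. Setting $X_4=\dots=X_D=0$ writes $M$ as a sum of squares of forms, which is impossible.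

**Step 6: the functional.** Take $c$ from Step 5. By Lemma 3 there is a linear $L:S_g\to\mathbb R$ with $L\ge0$ on $T$ and $L(c)<0$. Extend $L$ complex-linearly to $S_g\otimes\mathbb C=A/(h-\overline h)$ and pull it back to $A$. If $a\in A$ has image $u+iv$ with $u,v\in S_g$, then $L(a^*a)=L(u^2+v^2)\ge0$, so $L$ is positive. If $L=\int_X\cdot\,d\mu$ with $\mu\ge0$, then $L(c)=\int c\,d\mu\ge0$, contradicting $L(c)<0$. So $A$ does not have the moment property. $\square$

## 8. The exact number of irreducible denominators

*Proof of Theorem C.* If $m\ge2$, take $f_1,f_2$ from Theorem A(i) and any irreducible $f_3,\dots,f_m$, for instance pairwise distinct ones. By Theorem A(ii) the algebra $A$ has the moment property. If $m=1$, Theorem B shows that no irreducible $f_1$ works. Finally $2<3d-2$ for every $d\ge2$, so the range $2\le m<3d-2$ is nonempty. $\square$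

**Remark 1.** Irreducibility is essential for the bound $m\ge2$. Inverting the reducible polynomial $f=f_1f_2$, with $f_1,f_2$ as in (9), is the same as inverting $f_1$ and $f_2$. So the algebra for $f$ is the algebra for $\{f_1,f_2\}$, and a single reducible denominator suffices.

**Remark 2.** Two points always lie on a real line. So by Theorem B two irreducible polynomials of the form $h-c_1$, $h-c_2$ (up to constant factors) never give the moment property for $d\ge2$.
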